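\title{P-recursiveness of return counts in integer matrix groups is undecidable}

\begin{abstract}
For an element $u$ of the group ring $\mathbb Z[\mathrm{GL}(d,\mathbb Z)]$, let $a_n$ be the coefficient of the identity in $u^n$. We prove that no algorithm decides, given $u$, whether the sequence $\{a_n\}$ satisfies a linear recurrence with polynomial coefficients. This proves a conjecture of Garrabrant and Pak in a natural formalization. Undecidability holds for each fixed $d\ge 7$ and for elements $u$ all of whose coefficients are $1$. For $d\le 2$ the generating function of $\{a_n\}$ is always algebraic, and for every $d\ge 3$ there is a $u$ whose sequence satisfies no such recurrence. The proof combines an encoding of the word problem in $F_2\times F_2$, a walk on $\mathbb Z^2\rtimes\mathbb Z$ whose return probability decays faster than every power of $n$ but slower than every exponential, and a theorem on G-functions.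
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

An integer sequence $\{a_n\}_{n\ge0}$ is \emph{polynomially recursive}, or \emph{P-recursive}, if there are an integer $r\ge0$ and polynomials $q_0,\dots,q_r$ with integer coefficients, not all zero, such that
\begin{equation}\label{eq:rec}
q_0(n)\,a_n+q_1(n)\,a_{n-1}+\dots+q_r(n)\,a_{n-r}=0\qquad\text{for all }n\ge r .
\end{equation}
A nonzero polynomial has finitely many roots, so the recurrence and finitely many initial values determine the sequence: a P-recursive sequence has a finite description of a very simple kind.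

Let $G$ be a group and $\mathbb Z[G]$ its group ring, the ring of formal finite integer combinations of elements of $G$ with the multiplication induced by the group law. Write $[1]u$ for the coefficient of the identity element in $u\in\mathbb Z[G]$. For $u=\sum_{i=1}^l m_ig_i$, expanding the power gives
\begin{equation}\label{eq:expand}
[1]u^n=\sum_{\substack{(i_1,\dots,i_n)\\ g_{i_1}\cdots g_{i_n}=1}}m_{i_1}\cdots m_{i_n}.
\end{equation}
We call $\{[1]u^n\}_{n\ge0}$ the \emph{return sequence} of $u$. If $u$ is the sum of the elements of a finite set $S\subset G$, then $[1]u^n$ counts the sequences in $S^n$ with product $1$, and $|S|^{-n}[1]u^n$ is the probability that the random walk with steps drawn uniformly from $S$ is back at the identity at time $n$. By \eqref{eq:expand}, the return sequence does not change when $G$ is embedded in a larger group.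

In the infinite cyclic group $G=\langle g\rangle$, the element $u=g$ has the return sequence $(1,0,0,\dots)$, which satisfies $n\,a_n=0$. The element $u=g+g^{-1}$ has $a_{2m}=\binom{2m}{m}$ and $a_{2m+1}=0$, and $n\,a_n-4(n-1)\,a_{n-2}=0$ for $n\ge2$. Two known results frame the general picture. If $G=\mathbb Z^m$ or $G=F_m$, the free group of rank $m$, then every return sequence is P-recursive. On the other hand, there are $d\ge1$, a finitely generated subgroup $G\subseteq\mathrm{GL}(d,\mathbb Z)$ and $u\in\mathbb Z[G]$ whose return sequence is not P-recursive. Since both behaviors occur among integer matrices, one asks whether they can be told apart. Garrabrant and Pak \cite{GP} conjecture that the problem whether $\{[1]u^n\}$ is P-recursive is undecidable.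

The conjecture does not specify the class of instances. The following formalization is an interpretation and not the authors' own formulation. An instance is a positive integer $d$ and an element $u=\sum_{i=1}^lm_ig_i$ of $\mathbb Z[\mathrm{GL}(d,\mathbb Z)]$, given by the integers $m_i$ and the explicit integer matrices $g_i$ of determinant $\pm1$. The sum is formal, not a sum of matrices, and powers are taken in the group ring. The question is whether the return sequence of $u$ is P-recursive. For fixed $d$ we call this decision problem $\mathrm{PREC}_d$.

\subsection*{Results}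

Recall that a finitely presented group $Q=\langle X\mid R\rangle$ has \emph{unsolvable word problem} if no algorithm decides whether a given word over $X^{\pm1}$ represents $1$ in $Q$. By the Novikov--Boone theorem such groups exist.

\begin{theorem}\label{thm:main}
There are a finitely presented group $Q=\langle X\mid R\rangle$ with unsolvable word problem and an algorithm taking a word $w$ over $X^{\pm1}$ to an element $u_w\in\mathbb Z[\mathrm{SL}(7,\mathbb Z)]$, all of whose coefficients are $1$, such that for $a_n=[1]u_w^n$:
\begin{itemize}
\item[(a)] if $w\ne1$ in $Q$, then $a_0=1$ and $a_n=0$ for all $n\ge1$, so $\{a_n\}$ is P-recursive;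
\item[(b)] if $w=1$ in $Q$, then $\{a_n\}$ is not P-recursive.
\end{itemize}
Consequently no algorithm decides $\mathrm{PREC}_7$, and none decides the problem with $d$ part of the input.
\end{theorem}

This proves the conjecture in the formalization above. A set of finite objects is \emph{computably enumerable} if some algorithm halts on exactly its members; every decidable set is computably enumerable.

\begin{theorem}\label{thm:refine}
Fix $d\ge7$.
\begin{itemize}
\item[(1)] The set of $u\in\mathbb Z[\mathrm{GL}(d,\mathbb Z)]$ with P-recursive return sequence is not computably enumerable; in particular $\mathrm{PREC}_d$ is undecidable. This holds with a single varying matrix: there are a subgroup $\Gamma\cong F_2\times F_2\times(\mathbb Z^2\rtimes\mathbb Z)$ of $\mathrm{SL}(d,\mathbb Z)$, elements $U_0,U_1\in\mathbb Z[\Gamma]$ and an integer $N$ such that the set of those $g\in\Gamma$ for which $U_0+gU_1$ is a sum of $N$ distinct group elements and has a P-recursive return sequence is not computably enumerable.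
\item[(2)] The statements in (1) remain true when P-recursiveness is replaced by any property $\mathcal P$ of integer sequences that is satisfied by $(1,0,0,\dots)$ and implies P-recursiveness, for example ``$a_n=0$ for all $n\ge1$'', ``the generating function is rational'' or ``the generating function is algebraic''.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:low}
For $d\le2$, every $u\in\mathbb Z[\mathrm{GL}(d,\mathbb Z)]$ has a P-recursive return sequence, whose generating function is algebraic. For every $d\ge3$ there is $u\in\mathbb Z[\mathrm{GL}(d,\mathbb Z)]$ whose return sequence is not P-recursive.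
\end{theorem}

The decidability of $\mathrm{PREC}_d$ for $3\le d\le6$ is not settled here.

\subsection*{The idea of the proof}

Each single term $[1]u^n$ is computable by multiplying matrices, so any undecidability concerns the sequence as a whole. There is a reason to expect it. For a finite set $S$ of matrices let $b_n$ be the number of sequences in $S^n$ with product $1$. Whether $b_n=0$ for all $n\ge1$ is the \emph{identity problem} for the semigroup generated by $S$, and it is undecidable in $\mathrm{SL}(4,\mathbb Z)$ by Bell and Potapov \cite{BP}. If no nonempty product is $1$, then $\{b_n\}=(1,0,0,\dots)$ is P-recursive. The difficulty lies in the other case: we know almost nothing about $\{b_n\}$, and it may well be P-recursive too. The sets $S=\{g\}$ and $S=\{g,g^{-1}\}$ in the infinite cyclic group fall on different sides of the identity problem, and both have P-recursive return sequences.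

The remedy is to run a second, fixed walk alongside. We construct a set $T\subset\mathrm{SL}(3,\mathbb Z)$ of nine matrices whose return counts $c_n$ satisfy
\begin{equation}\label{eq:damp}
c_n^{1/n}\to9,\qquad\text{while } 9^{-n}c_n\,n^D \text{ is bounded for every }D .
\end{equation}
The set $S\times T$ has the return counts $a_n=b_nc_n$. For $S=\{g\}$ we still get $(1,0,0,\dots)$. For $S=\{g,g^{-1}\}$ the inequalities $4^m/(2m+1)\le\binom{2m}m\le4^m$ give $b_n\le2^n$ and $\limsup b_n^{1/n}=2$. Hence $\sum a_nz^n$ has radius of convergence exactly $1/18$, while $18^{-n}a_n\le9^{-n}c_n$ decays faster than every power of $n$. An integer sequence of this shape cannot be P-recursive. Its generating function is smooth up to the circle of convergence and has a singularity there, whereas the singularities permitted by the theory of G-functions are of the type $(1-z/\zeta)^\alpha\log^j(1-z/\zeta)$, and these are never smooth. The two properties of $\{b_n\}$ that we used hold, with some constant in place of $2$, for every $S$ that has a nonempty product equal to $1$.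

Section~\ref{sec:decay} proves the analytic criterion, Section~\ref{sec:walk} constructs $T$, and Section~\ref{sec:dich} combines the two. Section~\ref{sec:encode} encodes the word problem of $Q$ as an identity problem in $F_2\times F_2\subset\mathrm{SL}(4,\mathbb Z)$; this accounts for $7=4+3$. Sections~\ref{sec:proofs} and~\ref{sec:low} prove the theorems. Besides textbook facts, Theorems~\ref{thm:main} and~\ref{thm:refine} rest on the Novikov--Boone theorem and on Theorem~\ref{thm:G} below.

\section{How fast a P-recursive integer sequence can decay}\label{sec:decay}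

\subsection*{Recurrences and differential equations}

Put $\partial=d/dz$ and $\vartheta=z\partial$, so that $\vartheta z^n=nz^n$. A series $f\in\mathbb Q[[z]]$ is \emph{D-finite} if $Lf=0$ for some nonzero differential operator $L\in\mathbb Q(z)[\partial]$.

\begin{lemma}\label{lem:dfinite}
An integer sequence $\{a_n\}$ is P-recursive if and only if $f=\sum a_nz^n$ is D-finite.
\end{lemma}

\begin{proof}
Assume \eqref{eq:rec} and let $M=\sum_{j=0}^rq_j(\vartheta)z^j$. For $n\ge r$ the coefficient of $z^n$ in $Mf$ is $\sum_jq_j(n)a_{n-j}=0$. So $Mf$ is a polynomial of degree less than $r$, and $\partial^rMf=0$. The operator $\partial^rM$ is nonzero: for large $n$ the polynomial $Mz^n=\sum_jq_j(n+j)z^{n+j}$ is nonzero and divisible by $z^r$, so $\partial^r$ does not annihilate it.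

Conversely, let $Lf=0$ with $L\ne0$ of order $m$. Clear denominators so that $L$ has coefficients in $\mathbb Z[z]$. Since $z^i\partial^i=\vartheta(\vartheta-1)\cdots(\vartheta-i+1)$, we can write $z^mL=\sum_{j=0}^rz^j\tilde q_j(\vartheta)$ with integer polynomials $\tilde q_j$, not all zero. For $n\ge r$ the coefficient of $z^n$ in $z^mLf=0$ is $\sum_j\tilde q_j(n-j)a_{n-j}$, and this is \eqref{eq:rec} with $q_j(n)=\tilde q_j(n-j)$.
\end{proof}

We recall the local theory of such operators. Normalize $L=\partial^m+p_1\partial^{m-1}+\dots+p_m$ with $p_i\in\mathbb Q(z)$. A point $\zeta\in\mathbb C$ is \emph{ordinary} if no $p_i$ has a pole at $\zeta$, and \emph{regular singular} if it is not ordinary and each $p_i$ has a pole of order at most $i$ at $\zeta$. In both cases put $p_0^*=1$ and $p_i^*=\lim_{z\to\zeta}(z-\zeta)^ip_i(z)$. The \emph{exponents} of $L$ at $\zeta$ are the roots $\alpha$ of the indicial polynomial $\sum_{i=0}^mp_i^*\,\alpha(\alpha-1)\cdots(\alpha-m+i+1)$. At $\infty$ one applies the definitions after the substitution $z\mapsto1/z$. The theorem of Fuchs and Frobenius says the following. Let $\zeta$ be ordinary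 or regular singular, let the punctured disk $0<|z-\zeta|<\varepsilon$ contain no pole of any $p_i$, and let $V$ be a simply connected domain inside it. Group the exponents into classes modulo $\mathbb Z$ and let $\alpha_i$ be the exponent of least real part in the $i$th class. Then every solution of $Lf=0$ on $V$ has the form
\[
\sum_i\sum_{j=0}^{m-1}(z-\zeta)^{\alpha_i}\bigl(\log(z-\zeta)\bigr)^j\,h_{ij}
\]
with functions $h_{ij}$ holomorphic on the full disk $|z-\zeta|<\varepsilon$.

A general D-finite series can have worse singularities. Arithmetic conditions on the coefficients rule them out. The next theorem is due to D.~and G.~Chudnovsky \cite{Chud} together with Honda and Katz; see \cite{Andre,DGS}.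

\begin{theorem}\label{thm:G}
Let $0\ne f=\sum a_nz^n\in\mathbb Q[[z]]$ be D-finite, and suppose that $|a_n|$ and the common denominator of $a_0,\dots,a_n$ are at most $C^{n+1}$ for some constant $C$ (that is, $f$ is a G-function with rational coefficients). If $L\in\mathbb Q(z)[\partial]$ is a nonzero operator of minimal order with $Lf=0$, then every point of $\mathbb P^1(\mathbb C)$ is an ordinary or regular singular point of $L$, and all exponents of $L$ are rational.
\end{theorem}

\subsection*{The criterion}

Consider the model function $(1-z)^\alpha$ with $\alpha\in\mathbb Q$. If $\alpha\in\mathbb Z_{\ge0}$, it is a polynomial. Otherwise its $k$th derivative is a nonzero multiple of $(1-z)^{\alpha-k}$, which is unbounded near $1$ once $k>\alpha$. So the model function either is holomorphic at $1$ or fails to be smooth there. The criterion extends this alternative to all the functions allowed by Theorem~\ref{thm:G}.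

\begin{proposition}\label{prop:crit}
Let $\{a_n\}$ be an integer sequence with $|a_n|\le C^{n+1}$ for some $C$ and with infinitely many $a_n\ne0$. Let $\rho\in(0,1]$ be the radius of convergence of $f=\sum a_nz^n$. If $\sup_{n\ge1}|a_n|\,\rho^n n^D<\infty$ for every $D$, then $\{a_n\}$ is not P-recursive.
\end{proposition}

The bound $C^{n+1}$ gives $\rho>0$, and $|a_n|\ge1$ for infinitely many $n$ gives $\rho\le1$.

\begin{proof}
Suppose that $\{a_n\}$ is P-recursive. By Lemma~\ref{lem:dfinite}, $f$ is D-finite, and Theorem~\ref{thm:G} applies since all denominators are $1$. Let $L$ be an operator of minimal order $m$ with $Lf=0$. We show that $f$ continues analytically to a neighborhood of every point $\zeta$ with $|\zeta|=\rho$. This is a contradiction, because a power series with finite positive radius of convergence has a singular point on its circle of convergence.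

\emph{Smoothness.} On $|z|\le\rho$ the $n$th term of the series for $f^{(k)}$ is at most $n^k|a_n|\rho^{n-k}$ in absolute value, and this is $O(n^{-2})$ by the hypothesis with $D=k+2$. So for every $k$ the series for $f^{(k)}$ converges uniformly on the closed disk.

\emph{Two expansions.} Fix $\zeta$ with $|\zeta|=\rho$ and put $x=1-z/\zeta$, so that $\operatorname{Re}x>0$ for $|z|<\rho$. Choose $\varepsilon\in(0,\rho]$ such that $0<|z-\zeta|<\varepsilon$ contains no singularity of $L$, and let $V=\{|z|<\rho\}\cap\{|z-\zeta|<\varepsilon\}$, a convex set. Since $z-\zeta=-\zeta x$, the theorem of Fuchs and Frobenius gives on $V$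
\begin{equation}\label{eq:frob}
f=\sum_i\sum_{j=0}^{m-1}x^{\alpha_i}(\log x)^j\,h_{ij}(x),\qquad h_{ij}(x)=\sum_{l\ge0}h_{ij,l}\,x^l ,
\end{equation}
with principal branches, with $h_{ij}$ holomorphic on $|x|<\varepsilon/\rho$, and with finitely many $\alpha_i\in\mathbb Q$ that are pairwise distinct modulo $\mathbb Z$.

Restrict to real $x$ and let $F(x)=f(\zeta(1-x))$. By the first step $F$ is $C^\infty$ on $[0,\varepsilon/\rho)$. Fix an integer $K\ge1$. As $x\to0^+$, Taylor's theorem gives $F(x)=\sum_{0\le k<K}\beta_kx^k+O(x^K)$ with $\beta_k=F^{(k)}(0)/k!$, and truncating each $h_{ij}$ in \eqref{eq:frob} gives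
\[
F(x)=\sum_{i,j}\ \sum_{l:\ \alpha_i+l<K}h_{ij,l}\,x^{\alpha_i+l}(\log x)^j+O\bigl(x^K|\log x|^{m-1}\bigr).
\]

\emph{Comparison.} The difference of the two finite sums is a linear combination of functions $x^\alpha(\log x)^j$, with real $\alpha<K$ and distinct pairs $(\alpha,j)$, and it is $O(x^K|\log x|^{m-1})$. Suppose some coefficient is nonzero. Among the terms with nonzero coefficient take the smallest $\alpha$ and, for this $\alpha$, the largest $j$. Every other term divided by $x^\alpha(\log x)^j$ tends to $0$, and so does $x^K|\log x|^{m-1}$, because $\alpha<K$. Dividing the estimate by $x^\alpha(\log x)^j$ shows that the coefficient is $0$, a contradiction. So all coefficients of the difference vanish. Since the $\alpha_i$ are distinct modulo $\mathbb Z$, a pair $(\alpha,j)$ comes from at most one $h_{ij,l}$, and the Taylor polynomial contributes only to the pairs $(k,0)$ with $k\in\mathbb Z_{\ge0}$. As $K$ is arbitrary, $h_{ij,l}=0$ unless $j=0$ and $\alpha_i+l\in\mathbb Z_{\ge0}$.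

At most one $\alpha_i$ is an integer, so \eqref{eq:frob} reduces to a single power series in $x$ with nonnegative integer powers, convergent for $|x|<\varepsilon/\rho$. It continues $f$ to the disk $|z-\zeta|<\varepsilon$.
\end{proof}

\begin{remark}\label{rem:arith}
Integrality enters only through Theorem~\ref{thm:G}, and it cannot simply be dropped. Let $y=(1-z)^{-1/2}$ and $f=e^{1-y}\in\mathbb Q[[z]]$. Since $y^2\in\mathbb Q(z)$, $y'=y^3/2$ and $f'=-y^3f/2$, the space $\mathbb Q(z)f+\mathbb Q(z)yf$ is closed under $\partial$; so $f,f',f''$ are linearly dependent over $\mathbb Q(z)$ and $f$ is D-finite. On the unit disk $|\arg y|<\pi/4$, hence $|f|\le e^{1-|y|/\sqrt2}$. Each $f^{(k)}$ is $f$ times a polynomial in $y$, so it is bounded on the disk and tends to $0$ as $z\to1$. By Cauchy's estimate the coefficients of $f$ are $O(n^{-k})$ for every $k$. The radius of convergence is exactly $1$, since a function holomorphic at $1$ with all derivatives zero there vanishes identically. Thus the coefficients satisfy a recurrence \eqref{eq:rec} and the decay hypothesis of Proposition~\ref{prop:crit}.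
\end{remark}

\section{A walk on $\mathbb Z^2\rtimes\mathbb Z$}\label{sec:walk}

We need a finite set of matrices with the property \eqref{eq:damp}. The abelian analog does not have it. Take the nine steps $\{-1,0,1\}^2\subset\mathbb Z^2$ and let $N(v)$ be the number of step sequences of length $n$ with sum $v$. Then $N(v)=N(-v)$, and $v$ takes at most $(2n+1)^2$ values. So the number of closed walks of length $2n$ is $\sum_vN(v)N(-v)=\sum_vN(v)^2\ge9^{2n}/(2n+1)^2$ by the Cauchy--Schwarz inequality, and the return probability decays only polynomially. We keep the same nine steps but let the first coordinate twist the second.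

Let
\[
A=\begin{pmatrix}3&2\\1&1\end{pmatrix}\in\mathrm{SL}(2,\mathbb Z),\qquad e=\begin{pmatrix}1\\0\end{pmatrix},\qquad\mu=2+\sqrt3,\qquad\ell=(1,\ \sqrt3-1).
\]
Then $\ell A=(2+\sqrt3,\ 1+\sqrt3)=\mu\ell$ and $\ell e=1$. Since $\mu>1$, the matrix $A$ has infinite order. Let
\[
T=\Bigl\{\begin{pmatrix}A^\epsilon&xe\\0&1\end{pmatrix}:\ \epsilon,x\in\{-1,0,1\}\Bigr\}\subset\mathrm{SL}(3,\mathbb Z),\qquad|T|=9,
\]
and let $c_n$ be the number of sequences in $T^n$ with product $I$. A sequence is given by pairs $(\epsilon_i,x_i)$, $1\le i\le n$. Put $k_0=0$ and $k_i=\epsilon_1+\dots+\epsilon_i$; we call $k_i$ the \emph{level} at time $i$. From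
\[
\begin{pmatrix}A^k&v\\0&1\end{pmatrix}\begin{pmatrix}A^\epsilon&xe\\0&1\end{pmatrix}=\begin{pmatrix}A^{k+\epsilon}&v+xA^ke\\0&1\end{pmatrix}
\]
it follows by induction that the product has the linear part $A^{k_n}$ and the translation part $\sum_ix_iA^{k_{i-1}}e$. So the product is $I$ if and only if
\begin{equation}\label{eq:return}
k_n=0\qquad\text{and}\qquad\sum_{i=1}^nx_iA^{k_{i-1}}e=0 .
\end{equation}

\begin{example}
For $n=2$ the condition $k_2=0$ leaves $(\epsilon_1,\epsilon_2)\in\{(0,0),(1,-1),(-1,1)\}$, and the second condition reads $x_1e+x_2A^{\epsilon_1}e=0$. If $\epsilon_1=0$, it says $x_1+x_2=0$ and has $3$ solutions. If $\epsilon_1=\pm1$, then $A^{\epsilon_1}e$ is $(3,1)^T$ or $(1,-1)^T$, which is independent of $e$, and only $x_1=x_2=0$ remains. So $c_2=5$. Moves made at the same level can cancel each other; moves made at different levels are harder to cancel.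
\end{example}

Three or more vectors $A^je$ are linearly dependent, for instance $e-4Ae+A^2e=0$. But no relation has small coefficients.

\begin{lemma}\label{lem:digits}
Let $J\subset\mathbb Z$ be finite and $\delta_j\in\{-2,\dots,2\}$ for $j\in J$. If $\sum_{j\in J}\delta_jA^je=0$, then all $\delta_j$ are $0$.
\end{lemma}

\begin{proof}
Applying $\ell$ gives $\sum_J\delta_j\mu^j=0$. If not all $\delta_j$ vanish, let $j_0$ be the largest index with $\delta_{j_0}\ne0$. Then
\[
\mu^{j_0}\le|\delta_{j_0}|\mu^{j_0}=\Bigl|\sum_{j\in J,\ j<j_0}\delta_j\mu^j\Bigr|\le2\sum_{j=-\infty}^{j_0-1}\mu^j=\frac{2\mu^{j_0}}{\mu-1}<\mu^{j_0},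
\]
because $\mu-1=1+\sqrt3>2$. This is a contradiction.
\end{proof}

The inequality $\mu>3$ is the reason for the choice of $A$. For $A'=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$ the lemma fails: multiplying $A'^2-3A'+I=0$ by $A'+I$ gives $A'^3-2A'^2-2A'+I=0$.

A returning walk now faces a choice. It can keep its level in a window of width $h$, which has probability about $e^{-cn/h^2}$. Or it can visit more than $h$ levels, and then Lemma~\ref{lem:digits} prescribes one value $x_i$ at each of them, which has probability less than $3^{-h}$. For fixed $h$ the first strategy gives a lower bound whose exponential rate tends to $9$ as $h\to\infty$. Balancing the two costs at $h\approx n^{1/3}$ gives the upper bound.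

\begin{lemma}\label{lem:growth}
We have $c_n\ge1$ for all $n$, and $c_n^{1/n}\to9$.
\end{lemma}

\begin{proof}
Appending $I\in T$ to a sequence shows $1=c_0\le c_n\le c_{n+1}$, and $c_n\le9^n$. It remains to bound $c_n$ from below.

Fix $h\ge1$ and let $n$ be even. Call $(\epsilon_i)\in\{-1,0,1\}^n$ \emph{confined} if $k_i\in[0,h]$ for all $i$ and $k_n=0$, and let $\nu_n$ be the number of confined sequences. Let $M$ be the adjacency matrix of the path graph on $\{0,\dots,h\}$. Then $\nu_n$ is the $(0,0)$ entry of $(I+M)^n$. Put $\phi=\pi/(h+2)$ and let $v$ be the unit vector proportional to $(\sin(j+1)\phi)_{0\le j\le h}$. The identity $\sin j\phi+\sin(j+2)\phi=2\cos\phi\,\sin(j+1)\phi$, together with $\sin0=\sin(h+2)\phi=0$, shows that $v$ is an eigenvector of $I+M$ with eigenvalue $\lambda_h=1+2\cos\phi$, and $v_0\ne0$. In an orthonormal eigenbasis containing $v$, the entry $\nu_n$ is the sum of the $n$th powers of the eigenvalues weighted by the squares of the $0$th coordinates. As $n$ is even, all terms are nonnegative, and $\nu_n\ge v_0^2\lambda_h^n$.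

For $\mathbf s=(s_0,\dots,s_h)\in\{-n,\dots,n\}^{h+1}$ let $N(\mathbf s)$ be the number of pairs $(\epsilon,x)$ with $\epsilon$ confined, $x\in\{-1,0,1\}^n$ and $\sum_{i:\,k_{i-1}=j}x_i=s_j$ for $0\le j\le h$. Then $\sum_{\mathbf s}N(\mathbf s)=3^n\nu_n$, and replacing $x$ by $-x$ shows $N(\mathbf s)=N(-\mathbf s)$. Concatenate a pair counted by $N(\mathbf s)$ and a pair counted by $N(-\mathbf s)$. The level is $0$ at times $n$ and $2n$, and the translation part is $\sum_j(s_j-s_j)A^je=0$, so \eqref{eq:return} holds. By the Cauchy--Schwarz inequality,
\[
c_{2n}\ge\sum_{\mathbf s}N(\mathbf s)^2\ge\frac{(3^n\nu_n)^2}{(2n+1)^{h+1}}\ge\frac{v_0^4\,(3\lambda_h)^{2n}}{(2n+1)^{h+1}} .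
\]
Hence $\liminf_qc_{4q}^{1/(4q)}\ge3\lambda_h$. For general $n$ take $q=\lfloor n/4\rfloor$; then $c_n\ge c_{4q}$ and $4q/n\to1$, so $\liminf_nc_n^{1/n}\ge3\lambda_h$. Finally $\lambda_h\to3$ as $h\to\infty$.
\end{proof}

\begin{lemma}\label{lem:decay}
For all $n,h\ge1$,
\[
9^{-n}c_n\le(11/12)^{\lfloor(n-1)/(3h^2)\rfloor}+3^{-(h+1)} .
\]
Consequently $9^{-n}c_n=O(e^{-cn^{1/3}})$ for some $c>0$, and $\sup_{n\ge1}9^{-n}c_nn^D<\infty$ for every $D$.
\end{lemma}

\begin{proof}
Let the pairs $(\epsilon_i,x_i)$ be independent and uniform on $\{-1,0,1\}^2$. Then $9^{-n}c_n$ is the probability of \eqref{eq:return}. Only the levels at times $0,\dots,n-1$ enter the translation part, so we define the \emph{range} as $\Delta=\max_{i<n}k_i-\min_{i<n}k_i$. We bound the probability of $\Delta<h$ by the first term and the conditional probability of \eqref{eq:return}, given $\Delta\ge h$, by the second.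

\emph{Small range.} Let $m=3h^2$. We have $\mathbb E\epsilon_i=0$ and $\mathbb E\epsilon_i^2=\mathbb E\epsilon_i^4=\frac23$. Hence $\mathbb Ek_m^2=\frac23m$. In the expansion of $k_m^4$ only the terms $\epsilon_i^4$ and $\epsilon_i^2\epsilon_j^2$ have nonzero mean, so $\mathbb Ek_m^4=\frac23m+3m(m-1)\frac49\le\frac43m^2$. For a random variable $W\ge0$, the estimate $\mathbb EW\le\frac12\mathbb EW+\bigl(\mathbb EW^2\cdot\Pr(W\ge\frac12\mathbb EW)\bigr)^{1/2}$ gives the Paley--Zygmund inequality $\Pr(W\ge\frac12\mathbb EW)\ge\frac14(\mathbb EW)^2/\mathbb EW^2$. For $W=k_m^2$ we have $\frac12\mathbb EW=\frac m3=h^2$, so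
\[
\Pr(|k_m|\ge h)\ge\frac14\cdot\frac{4m^2/9}{4m^2/3}=\frac1{12}.
\]
The time interval $[0,n-1]$ contains $\lfloor(n-1)/m\rfloor$ consecutive blocks of $m$ steps. Their displacements are independent and distributed as $k_m$. If $\Delta<h$, each displacement is less than $h$ in absolute value. So $\Pr(\Delta<h)\le(11/12)^{\lfloor(n-1)/m\rfloor}$.

\emph{Large range.} Fix a path $(k_i)$ with $\Delta\ge h$. Its steps have absolute value at most $1$, so at times in $[0,n-1]$ it visits every integer of the interval $J$ between its minimum and maximum, and $|J|\ge h+1$. For $j\in J$ let $i(j)$ be the least $i$ with $k_{i-1}=j$, and put $\xi_j=x_{i(j)}$. The indices $i(j)\in[1,n]$ are distinct and depend on the path only. Fix also all the other $x_i$. Since the $x_i$ are independent of the path, the $\xi_j$ remain independent and uniform on $\{-1,0,1\}$. Condition \eqref{eq:return} forces $\sum_{j\in J}\xi_jA^je$ to equal a fixed vector. The difference of two solutions $(\xi_j)$ has entries in $\{-2,\dots,2\}$, so by Lemma~\ref{lem:digits} there is at most one solution. The conditional probability of \eqref{eq:return} is at most $3^{-|J|}\le3^{-(h+1)}$.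

\emph{Choice of $h$.} Let $n\ge2$ and $h=\lceil n^{1/3}\rceil\le2n^{1/3}$. Then $(n-1)/(3h^2)\ge(n/2)/(12n^{2/3})=n^{1/3}/24$, and therefore $9^{-n}c_n\le\frac{12}{11}(11/12)^{n^{1/3}/24}+3^{-n^{1/3}}$.
\end{proof}

\section{A dichotomy for products with $T$}\label{sec:dich}

\begin{proposition}\label{prop:dich}
Let $S$ be a nonempty finite subset of a group $G$, let $u=\sum_{\gamma\in S}\sum_{\tau\in T}(\gamma,\tau)\in\mathbb Z[G\times\mathrm{SL}(3,\mathbb Z)]$, and let $a_n=[1]u^n$.
\begin{itemize}
\item[(a)] If no nonempty sequence of elements of $S$ has product $1$, then $a_0=1$ and $a_n=0$ for $n\ge1$.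
\item[(b)] Otherwise $\{a_n\}$ is not P-recursive.
\end{itemize}
\end{proposition}

\begin{proof}
Let $b_n$ be the number of sequences in $S^n$ with product $1$. A sequence in $(S\times T)^n$ has product $1$ if and only if both of its coordinate sequences do, so $a_n=b_nc_n$ by \eqref{eq:expand}. This proves (a).

In case (b) some $b_n$ with $n\ge1$ is positive, so $B=\sup_{n\ge1}b_n^{1/n}$ lies in $[1,|S|]$. By definition $b_n\le B^n$ for all $n$. Concatenating sequences gives $b_{m+n}\ge b_mb_n$, hence $b_{jn}^{1/(jn)}\ge b_n^{1/n}$ for all $j,n\ge1$, and therefore $\limsup_nb_n^{1/n}=B$. By Lemma~\ref{lem:growth}, $\limsup_na_n^{1/n}=9B$. So infinitely many $a_n$ are nonzero, and $\sum a_nz^n$ has radius of convergence $\rho=1/(9B)$. Also $0\le a_n\le(9|S|)^n$. For every $D$,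
\[
a_n\rho^nn^D=\frac{b_n}{B^n}\cdot\frac{c_n}{9^n}\,n^D\le\frac{c_n}{9^n}\,n^D ,
\]
which is bounded by Lemma~\ref{lem:decay}. Proposition~\ref{prop:crit} shows that $\{a_n\}$ is not P-recursive.
\end{proof}

Two features of the proof deserve notice. First, $b_n$ may vanish for many $n$, as it does for all odd $n$ when $S=\{g,g^{-1}\}\subset\langle g\rangle$. This is why we need the limit of $c_n^{1/n}$, not only its upper limit, and why $T$ contains $I$. Second, we need one constant $B$ that is both the growth rate of $b_n$ and satisfies $b_n\le B^n$ with no subexponential factor. This comes from $b_{m+n}\ge b_mb_n$, which uses that the coefficients of $u$ are positive.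

\section{The word problem as an identity problem in $F_2\times F_2$}\label{sec:encode}

It remains to attach to a word $w$ a finite set $S_w$ of matrices that has a nonempty product equal to $1$ exactly when $w=1$ in $Q$. The elements of $S_w$ may be multiplied in any order and any number of times, and two dangers result: a product may be trivial for a reason unrelated to $w$, or for a reason weaker than $w=1$. A marker $\kappa$ removes the first danger and a double commutator removes the second.

\subsection*{Certificates}

Let $\langle Y\mid R\rangle$ be any finite presentation, $F$ the free group on $Y$, $\langle\langle R\rangle\rangle$ the normal closure of $R$ in $F$, and $\pi\colon F\to\widehat Q=F/\langle\langle R\rangle\rangle$ the quotient map. Let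
\[
\Sigma=\{\sigma_{y,\epsilon}:y\in Y,\ \epsilon=\pm1\}\sqcup\{\eta_{r,\epsilon}:r\in R,\ \epsilon=\pm1\}
\]
be a set of new symbols, and define two evaluations $\varphi,\psi\colon\Sigma\to F$ by
\[
\varphi(\sigma_{y,\epsilon})=\psi(\sigma_{y,\epsilon})=y^\epsilon,\qquad\varphi(\eta_{r,\epsilon})=1,\qquad\psi(\eta_{r,\epsilon})=r^\epsilon .
\]
Thus $\varphi$ deletes relators, $\psi$ spells them out, and $\pi\varphi=\pi\psi$. A \emph{certificate} for $g\in F$ is a sequence $\sigma_1,\dots,\sigma_N\in\Sigma$, $N\ge0$, with $\varphi(\sigma_1)\cdots\varphi(\sigma_N)=1$ and $\psi(\sigma_1)\cdots\psi(\sigma_N)=g$. Every $g\in\langle\langle R\rangle\rangle$ has a certificate. Indeed, write $g=\prod_lv_lr_l^{\epsilon_l}v_l^{-1}$ with $v_l\in F$, $r_l\in R$, $\epsilon_l=\pm1$, and spell this product using the symbols $\sigma_{y,\pm1}$ for the letters of $v_l$ and $v_l^{-1}$ and the single symbol $\eta_{r_l,\epsilon_l}$ for $r_l^{\epsilon_l}$. The $\psi$-value is $g$ and the $\varphi$-value is $\prod_lv_lv_l^{-1}=1$.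

We want a product that reads a certificate twice, forward under $\varphi$ and backward under $\psi^{-1}$, with $g$ in between. A second free group records the symbols that were read. Let $E$ be the free group on $\Sigma\sqcup\{\kappa\}$. For $g\in F$ let $S(g)\subset F\times E$ consist of
\[
P_\sigma=(\varphi(\sigma),\,\sigma),\quad C_\sigma=(\psi(\sigma)^{-1},\,\kappa^{-1}\sigma^{-1}\kappa)\quad(\sigma\in\Sigma),\qquad K_g=(g,\kappa),\quad K'=(1,\kappa^{-1}).
\]
These are $2|\Sigma|+2$ distinct elements, because their second coordinates are distinct.

\begin{example}\label{ex:cert}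
Let $g=yry^{-1}$ with $y\in Y$ and $r\in R$. A certificate is $\sigma_1=\sigma_{y,1}$, $\sigma_2=\eta_{r,1}$, $\sigma_3=\sigma_{y,-1}$. The columns below list eight factors and their coordinates:
\[
\begin{array}{cccccccc}
P_{\sigma_1}&P_{\sigma_2}&P_{\sigma_3}&K_g&C_{\sigma_3}&C_{\sigma_2}&C_{\sigma_1}&K'\\\hline
y&1&y^{-1}&yry^{-1}&y&r^{-1}&y^{-1}&1\\
\sigma_1&\sigma_2&\sigma_3&\kappa&\kappa^{-1}\sigma_3^{-1}\kappa&\kappa^{-1}\sigma_2^{-1}\kappa&\kappa^{-1}\sigma_1^{-1}\kappa&\kappa^{-1}
\end{array}
\]
Both rows multiply to $1$. Without the conjugation by $\kappa$, the product $P_{\sigma_1}C_{\sigma_1}$ would be trivial whatever $g$ is. For the same reason $\sigma_{y,1}$ and $\sigma_{y,-1}$ are independent generators of $E$ and not inverse to each other: otherwise $P_{\sigma_1}P_{\sigma_3}$ would be trivial.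
\end{example}

\begin{proposition}\label{prop:cert}
Let $g\in F$.
\begin{itemize}
\item[(a)] If $\pi(g)=1$, then some nonempty sequence of elements of $S(g)$ has product $1$.
\item[(b)] If some nonempty sequence of elements of $S(g)$ has product $1$, then for some $k\ge1$ a product of $k$ conjugates of $\pi(g)$ in $\widehat Q$ is trivial.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $\sigma_1,\dots,\sigma_N$ be a certificate for $g$ and consider
\[
P_{\sigma_1}\cdots P_{\sigma_N}\,K_g\,C_{\sigma_N}\cdots C_{\sigma_1}\,K' .
\]
The first coordinate is $1\cdot g\cdot g^{-1}\cdot1=1$. The second is $\sigma_1\cdots\sigma_N\cdot\kappa\cdot\kappa^{-1}\sigma_N^{-1}\cdots\sigma_1^{-1}\kappa\cdot\kappa^{-1}=1$.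

(b) Let $K_g$ occur $k$ times in the sequence. The exponent sum of $\kappa$ in the second coordinate is $1$ for $K_g$, $-1$ for $K'$ and $0$ for all other elements. It vanishes on the product, so $K'$ also occurs $k$ times.

We claim that $k\ge1$. If $k=0$, the second coordinate is a nonempty product of elements $\sigma$ and $\kappa^{-1}\sigma^{-1}\kappa$. Merge each maximal run of factors of the second kind into $\kappa^{-1}\sigma^{-1}\cdots\sigma'^{-1}\kappa$. In the resulting nonempty word, two adjacent letters have one of the forms $\sigma\sigma'$, $\sigma\kappa^{-1}$, $\kappa^{-1}\sigma^{-1}$, $\sigma^{-1}\sigma'^{-1}$, $\sigma^{-1}\kappa$, $\kappa\sigma$ with $\sigma,\sigma'\in\Sigma$. None of these cancels, so the word is reduced and is not $1$ in $E$, a contradiction.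

Now compare the two coordinates in $\widehat Q$. Let $\theta\colon E\to\widehat Q$ be the homomorphism with $\theta(\sigma)=\pi\varphi(\sigma)$ and $\theta(\kappa)=1$. For $\gamma=(\gamma_1,\gamma_2)\in S(g)\setminus\{K_g\}$ we have $\pi(\gamma_1)=\theta(\gamma_2)$: both sides are $\pi\varphi(\sigma)$ for $P_\sigma$, both are $1$ for $K'$, and for $C_\sigma$ they are $\pi\psi(\sigma)^{-1}$ and $\pi\varphi(\sigma)^{-1}$, which agree. For $K_g$ the two sides are $\pi(g)$ and $1$. Cut the sequence at the occurrences of $K_g$ and let $g_0,\dots,g_k\in\widehat Q$ be the common values of the $k+1$ pieces. Applying $\pi$ to the first coordinate and $\theta$ to the second gives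
\[
1=g_0\,\pi(g)\,g_1\,\pi(g)\cdots\pi(g)\,g_k,\qquad1=g_0g_1\cdots g_k .
\]
With $G_i=g_0\cdots g_{i-1}$, the first product equals $\bigl(\prod_{i=1}^kG_i\pi(g)G_i^{-1}\bigr)g_0\cdots g_k$. By the second equation, $\prod_{i=1}^kG_i\pi(g)G_i^{-1}=1$.
\end{proof}

\subsection*{A double commutator}

The conclusion of (b) is weaker than $\pi(g)=1$, and the gap is real. If $\pi(g)$ has order $2$ and $\sigma_1,\dots,\sigma_N$ is a certificate for $g^2$, then $P_{\sigma_1}\cdots P_{\sigma_N}K_gK'K_gC_{\sigma_N}\cdots C_{\sigma_1}K'=1$. So we replace $w$ by a word $w'$ that is trivial when $w$ is, and that otherwise has no trivial product of conjugates. An element has the latter property if some homomorphism sends it to a central element of infinite order.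

Write $[g,h]=ghg^{-1}h^{-1}$. A commutator $[w,s]$ with one new generator $s$ has infinite order when $w\ne1$, but this is not enough: if $w^2=1$, then $w[w,s]w^{-1}=sw^{-1}s^{-1}w^{-1}=[w,s]^{-1}$. A second commutator, with another new generator $t$, can be made central as in the Heisenberg group.

Let $Q=\langle X\mid R\rangle$ be finitely presented and take $Y=X\sqcup\{s,t\}$. Then $\widehat Q=\langle Y\mid R\rangle$ is the free product $Q*\langle s\rangle*\langle t\rangle$ with $s,t$ of infinite order. For a word $w$ over $X^{\pm1}$ put $w'=[[w,s],t]\in F$. We use two standard facts. In a free product $G_1*G_2$, a nonempty product of nontrivial elements taken alternately from $G_1$ and $G_2$ is nontrivial. If a subgroup of $G_1$ is identified with a subgroup of $G_2$ by an isomorphism, then $G_1$ and $G_2$ embed in the resulting amalgamated product and generate it.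

\begin{lemma}\label{lem:comm}
If $w=1$ in $Q$, then $\pi(w')=1$. If $w\ne1$ in $Q$, then no product of $k\ge1$ conjugates of $\pi(w')$ in $\widehat Q$ is trivial.
\end{lemma}

\begin{proof}
If $w=1$ in $Q$, then $[w,s]=1$ in $\widehat Q$ and so $\pi(w')=1$. Let $w\ne1$ in $Q$, and let $w_1=[w,s]=w\cdot s\cdot w^{-1}\cdot s^{-1}\in Q*\langle s\rangle$. Every positive power of $w_1$ is an alternating product of nontrivial elements, so $w_1$ has infinite order. Let $G_1=(Q*\langle s\rangle)\times\langle\omega\rangle$ with $\omega$ of infinite order. Then $w_1,\omega$ is a basis of a subgroup $\mathbb Z^2$ of $G_1$, and $\omega$ is central in $G_1$.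

Let $G_2$ be the Heisenberg group of upper triangular integer $3\times3$ matrices with $1$ on the diagonal, and let $p=I+E_{12}$, $q=I+E_{23}$, $\omega_0=I+E_{13}$, where $E_{ij}$ are the matrix units. Then $\omega_0$ is central, and
\[
[p,q]=(I+E_{12}+E_{23}+E_{13})(I-E_{12}-E_{23}+E_{13})=\omega_0 .
\]
Since $p$ and $\omega_0$ commute and $p^i\omega_0^j=I+iE_{12}+jE_{13}$, the elements $p,\omega_0$ are a basis of a subgroup $\mathbb Z^2$ of $G_2$.

Let $\Lambda$ be the product of $G_1$ and $G_2$ amalgamated along $w_1=p$, $\omega=\omega_0$. In $\Lambda$ the element $\omega$ has infinite order, because $G_1$ embeds, and it is central, because it is central in both factors. Since $\widehat Q=(Q*\langle s\rangle)*\langle t\rangle$, there is a homomorphism $\widehat Q\to\Lambda$ that is the inclusion on $Q*\langle s\rangle$ and sends $t$ to $q$. It maps $\pi(w')=[w_1,t]$ to $[p,q]=\omega$. Every conjugate of $\pi(w')$ also maps to $\omega$, so a product of $k\ge1$ conjugates maps to $\omega^k\ne1$.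
\end{proof}

The generator $s$ supplies the infinite order without which $w_1$ could not be identified with $p$, and $t$, being free, can be sent to $q$. Put $S_w=S(w')$. Proposition~\ref{prop:cert} and Lemma~\ref{lem:comm} give at once:

\begin{corollary}\label{cor:identity}
Some nonempty sequence of elements of $S_w$ has product $1$ if and only if $w=1$ in $Q$.
\end{corollary}

\subsection*{Passing to matrices}

By Sanov's theorem the matrices $\mathsf a=\left(\begin{smallmatrix}1&2\\0&1\end{smallmatrix}\right)$ and $\mathsf b=\left(\begin{smallmatrix}1&0\\2&1\end{smallmatrix}\right)$ freely generate a free subgroup $\Phi\cong F_2$ of $\mathrm{SL}(2,\mathbb Z)$. The elements $\mathsf b_i=\mathsf a^i\mathsf b\,\mathsf a^{-i}$, $i\ge1$, freely generate a free subgroup of $\Phi$: if $l\ge1$, all $n_j\ne0$ and $i_j\ne i_{j+1}$, then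
\[
\mathsf b_{i_1}^{n_1}\cdots\mathsf b_{i_l}^{n_l}=\mathsf a^{i_1}\mathsf b^{n_1}\mathsf a^{i_2-i_1}\mathsf b^{n_2}\cdots\mathsf b^{n_l}\mathsf a^{-i_l}
\]
is a nonempty reduced word. Sending the free generators of $F$, and those of $E$, to distinct $\mathsf b_i$ embeds $F$ and $E$ in $\Phi$, and the image of a word is computed by multiplying matrices. With block diagonal matrices, written $\oplus$, this embeds $F\times E$ in $\Phi\times\Phi\subset\mathrm{SL}(4,\mathbb Z)$. From now on we regard $S_w$ as a set of matrices in $\mathrm{SL}(4,\mathbb Z)$, computable from $w$. For $Q$ with unsolvable word problem, Corollary~\ref{cor:identity} reproves the undecidability of the identity problem for finitely generated subsemigroups of $\mathrm{SL}(4,\mathbb Z)$ from \cite{BP}; that theorem is not used in our proofs.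

\section{Undecidability for $d\ge7$}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $Q=\langle X\mid R\rangle$ be a finitely presented group with unsolvable word problem. Given $w$, compute
\[
u_w=\sum_{\gamma\in S_w}\ \sum_{\tau\in T}\gamma\oplus\tau\ \in\ \mathbb Z[\mathrm{SL}(7,\mathbb Z)] ,
\]
a sum of distinct matrices. It is the image of the element $u$ of Proposition~\ref{prop:dich}, for $S=S_w$, under the embedding $\mathrm{SL}(4,\mathbb Z)\times\mathrm{SL}(3,\mathbb Z)\subset\mathrm{SL}(7,\mathbb Z)$. By Corollary~\ref{cor:identity}, case (a) of that proposition occurs if $w\ne1$ in $Q$ and case (b) occurs if $w=1$ in $Q$. The sequence $(1,0,0,\dots)$ satisfies \eqref{eq:rec} with $r=0$ and $q_0(n)=n$. An algorithm for $\mathrm{PREC}_7$, applied to $u_w$, would therefore decide the word problem of $Q$.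
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refine}]
For $d>7$ add an identity block of size $d-7$ to every matrix; this does not change return sequences, and we suppress it. Let $\mathcal P$ be a property as in (2). P-recursiveness is one such property, so it suffices to prove (2).

The set $W_1=\{w:w=1\text{ in }Q\}$ is computably enumerable: list all products of conjugates of relators and their inverses, and halt when one is freely equal to $w$. If its complement $W_0$ were computably enumerable too, running both algorithms in parallel would decide the word problem. So $W_0$ is not computably enumerable. If $w\in W_0$, the return sequence of $u_w$ is $(1,0,0,\dots)$ and has $\mathcal P$. If $w\in W_1$, it is not P-recursive and does not have $\mathcal P$. Thus $W_0$ is the preimage, under the computable map $w\mapsto u_w$, of the set of $u$ whose return sequence has $\mathcal P$. The preimage of a computably enumerable set under a computable map is computably enumerable, so that set is not.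

For the restricted statement, note that $K_{w'}=(w',1)\cdot(1,\kappa)$ is the only element of $S_w$ that depends on $w$. Hence $u_w=U_0+g_wU_1$, where
\[
U_0=\sum_{\gamma\in S_w\setminus\{K_{w'}\}}\ \sum_{\tau\in T}\gamma\oplus\tau,\qquad U_1=\sum_{\tau\in T}(1,\kappa)\oplus\tau,\qquad g_w=(w',1)\oplus I_3 ,
\]
and $U_0,U_1$ do not depend on $w$. Each $u_w$ is a sum of $N=9(2|\Sigma|+2)$ distinct matrices. Let $\Theta$ be the group of all matrices $\left(\begin{smallmatrix}A^k&v\\0&1\end{smallmatrix}\right)$ with $k\in\mathbb Z$, $v\in\mathbb Z^2$. The matrices with $k=0$ form a normal subgroup $\mathbb Z^2$ and those with $v=0$ form a complement $\mathbb Z$, so $\Theta\cong\mathbb Z^2\rtimes\mathbb Z$. The group $\Gamma=\Phi\times\Phi\times\Theta$ contains $g_w$ and the supports of $U_0$ and $U_1$. Now $W_0$ is the preimage, under the computable map $w\mapsto g_w$, of the set of $g\in\Gamma$ for which $U_0+gU_1$ is a sum of $N$ distinct elements and has a return sequence with $\mathcal P$. So this set is not computably enumerable.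

The three examples in (2) are admissible. Each holds for $(1,0,0,\dots)$, whose generating function is $1$, and each implies that the generating function $f$ is algebraic over $\mathbb Q(z)$. An algebraic series is D-finite, because all its derivatives lie in the finite-dimensional $\mathbb Q(z)$-vector space $\mathbb Q(z,f)$, and then Lemma~\ref{lem:dfinite} applies; see also \cite{Stanley80}.
\end{proof}

\section{Low dimensions}\label{sec:low}

The second half of Theorem~\ref{thm:low} is the simplest case of the dichotomy. The first half comes from the theory of formal languages, and we recall what is needed.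

A \emph{language} over a finite alphabet $\Omega$ is a set of words, that is, a subset of the free monoid $\Omega^*$. It is \emph{deterministic context-free} if it is accepted by a deterministic pushdown automaton. Such a language is generated by an \emph{unambiguous} context-free grammar, one in which each generated word has exactly one derivation tree. A group is \emph{virtually free} if it has a free subgroup of finite index. If $\Omega$ is a finite generating set of a group, closed under inverses, the \emph{word problem language} is the set of words in $\Omega^*$ that represent $1$. We use three theorems.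
\begin{itemize}
\item[(i)] The word problem language of a finitely generated virtually free group is deterministic context-free (Muller and Schupp \cite{MS}).
\item[(ii)] The preimage of a deterministic context-free language under a homomorphism of free monoids is deterministic context-free (Ginsburg and Greibach \cite{GG}).
\item[(iii)] If $\mathcal L$ is generated by an unambiguous context-free grammar, then the noncommutative series $\sum_{v\in\mathcal L}v$ is algebraic (Chomsky and Sch\"utzenberger \cite{CS}; see also \cite[\S6.6]{EC2}). Therefore, if each letter is replaced by an integer multiple of $z$, the resulting power series is algebraic over $\mathbb Q(z)$.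
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:low}]
Let $d\ge3$ and $u=\sum_{\tau\in T}\tau$, padded by an identity block of size $d-3$. This is the element of Proposition~\ref{prop:dich} for the trivial group $G$ and $S=\{1\}$, which falls under case (b). So $\{[1]u^n\}=\{c_n\}$ is not P-recursive.

Let $d\le2$. Since $\mathrm{GL}(1,\mathbb Z)$ embeds in $\mathrm{GL}(2,\mathbb Z)$, we may take $d=2$. The group $\mathrm{GL}(2,\mathbb Z)$ is finitely generated and virtually free. Fix a finite generating set $\Omega$ closed under inverses. Let $u=\sum_{i=1}^lm_ig_i$, and let $\mathcal L$ be the language of words $i_1\cdots i_n$ over $\{1,\dots,l\}$ with $g_{i_1}\cdots g_{i_n}=1$. Write each $g_i$ as a word over $\Omega$; this defines a monoid homomorphism $\{1,\dots,l\}^*\to\Omega^*$, and $\mathcal L$ is the preimage of the word problem language. By (i) and (ii), $\mathcal L$ is deterministic context-free, so it has an unambiguous grammar. Replace each letter $i$ by $m_iz$ in $\sum_{v\in\mathcal L}v$. The word $i_1\cdots i_n$ becomes $m_{i_1}\cdots m_{i_n}z^n$, so by \eqref{eq:expand} the result is $\sum_n([1]u^n)z^n$. Unambiguity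 is what makes the grammar count each word once. By (iii) this series is algebraic over $\mathbb Q(z)$, and by the last paragraph of the proof of Theorem~\ref{thm:refine} its coefficient sequence is P-recursive.
\end{proof}

\begin{thebibliography}{99}

\bibitem{Andre} Andr\'e, \emph{G-functions and Geometry}, 1989.

\bibitem{BP} Bell and Potapov, 2010.

\bibitem{CS} Chomsky and Sch\"utzenberger, 1963.

\bibitem{Chud} D.~and G.~Chudnovsky, Lecture Notes in Math.\ 1135, 1985.

\bibitem{DGS} Dwork, Gerotto and Sullivan, \emph{An Introduction to G-Functions}, 1994.

\bibitem{GP} Scott Garrabrant and Igor Pak, \emph{Words in Linear Groups, Random Walks, Automata and P-Recursiveness}, arXiv:1502.06565 (2015).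

\bibitem{GG} Ginsburg and Greibach, 1966.

\bibitem{MS} Muller and Schupp, J.\ Comput.\ System Sci.\ 26, 1983.

\bibitem{Stanley80} Stanley, European J.\ Combin.\ 1, 1980.

\bibitem{EC2} Stanley, \emph{Enumerative Combinatorics 2}.

\end{thebibliography}
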